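\title{Monochromatic subset sums in $r$ colors: the extremal logarithmic density and the extremal partitions}

\begin{abstract}
Partition the positive integers into $r\ge2$ classes, and for each class form the set of all sums of distinct elements of the class. We determine the smallest possible value $c_r$ of the largest upper logarithmic density among these $r$ sets: $c_r=1-\frac{r-1}{2rb_0}$, where $b_0$ is the unique root of $b^r-2rb+r-1$ with $b>1$. For $r\ge3$ this answers a problem of Conlon, Fox and Pham. The lower bound holds already when the classes cover a single residue class. We also describe the extremal partitions: up to sets of logarithmic density zero, they color the intervals $(e^{s_{k-1}},e^{s_k}]$ cyclically, where $s_{k+1}/s_k\to b_0$.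
\end{abstract}

\section{The problem and the results}\label{sec:intro}

For a set $A$ of positive integers let
$$\Sigma(A)=\Big\{\sum_{s\in S}s:\ S\subseteq A \text{ finite}\Big\}$$
be the set of integers that are sums of distinct elements of $A$. If the positive integers are colored with $r$ colors, with color classes $A_1,\dots,A_r$, how large must one of the sets $\Sigma(A_i)$ be? We measure size logarithmically. For $x>1$ put
$$d_\ell(A;x)=\frac1{\log x}\sum_{a\in A,\ 1\le a\le x}\frac1a,\qquad \bar d_\ell(A)=\limsup_{x\to\infty}d_\ell(A;x),$$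
where $\log$ is the natural logarithm; the element $0$ of $\Sigma(A)$ plays no role. The number $\bar d_\ell(A)$ is the \emph{upper logarithmic density} of $A$, and $A$ has \emph{logarithmic density $0$} if $\bar d_\ell(A)=0$. Since the reciprocals of the integers in $(e^u,e^v]$ add up to $v-u+O(1)$, the quantity $d_\ell(A;e^t)$ for a union $A$ of long intervals is the proportion of $[0,t]$ that $A$ occupies on the scale $\log n$. For $r\ge2$ define
$$c_r=\min_{\mathbb N=A_1\sqcup\cdots\sqcup A_r}\ \max_{1\le i\le r}\ \bar d_\ell(\Sigma(A_i)),$$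
the minimum being taken over all partitions of the set $\mathbb N$ of positive integers into $r$ parts. That the minimum exists is part of Theorem~\ref{thm:value}.

To keep every $\Sigma(A_i)$ small one might first color by residues. Parity already shows the defect: the sums of even numbers have density $\frac12$, but every positive integer except $2$ is odd or is $1$ plus an odd number greater than $1$, so the odd class gives density $1$. Coloring by size works better. Choose $0<s_0<s_1<\cdots$ and give the $k$-th \emph{block} $\{n:s_{k-1}<\log n\le s_k\}$ the color $k \bmod r$. A sum of distinct integers whose largest term lies in the $k$-th block exceeds $e^{s_{k-1}}$ and is at most $e^{2s_k}$. On the scale $\log n$ the block $(s_{k-1},s_k]$ therefore spreads to $(s_{k-1},2s_k]$ and no further, and the color is then silent until $s_{k+r-1}$; see Figure~\ref{fig:blocks}.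

\begin{figure}[ht]
\centering
\begin{tikzpicture}[x=0.75cm,y=0.8cm]
\draw[->] (0,0)--(15.4,0) node[right]{$\log n$};
\foreach \x/\t in {0.27/s_0,1/s_1,2/2s_1,3.73/s_2,7.46/2s_2,13.93/s_3}
  {\draw[dotted] (\x,0)--(\x,1.8); \node[below] at (\x,0) {\small $\t$};}
\node[left] at (0,1.5) {color $1$};
\node[left] at (0,0.75) {color $2$};
\draw[line width=3pt] (0.27,1.5)--(1,1.5) (3.73,1.5)--(13.93,1.5) (1,0.75)--(3.73,0.75) (13.93,0.75)--(15,0.75);
\draw[line width=3pt,gray!50] (1,1.5)--(2,1.5) (13.93,1.5)--(15,1.5) (3.73,0.75)--(7.46,0.75);
\end{tikzpicture}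
\caption{A block coloring with two colors and $s_{k+1}/s_k=2+\sqrt3$, drawn on the scale $\log n$. Black: the blocks $(s_{k-1},s_k]$ of each color. Gray: the additional ranges $(s_k,2s_k]$ that sums of distinct elements of that color can reach. No sum of color $2$ lies in $(2s_2,s_3]$.}\label{fig:blocks}
\end{figure}

Block colorings explain the choice of density. If $s_{k+1}/s_k\to\infty$, then for $k\equiv i\pmod r$ every element of $\Sigma(A_i)$ up to $e^{s_{k+1}}$ is at most $e^{2s_k}$, so $d_\ell(\Sigma(A_i);e^{s_{k+1}})\le(2s_k+1)/s_{k+1}\to0$ for every color: with $\liminf$ in place of $\limsup$ the answer would be $0$. With the upper natural density $\limsup|A\cap[1,x]|/x$ the answer would be $1$ (Remark~\ref{rem:natural}). The upper logarithmic density poses a true optimization problem. Take $s_k=b^k$ with $b>1$. The proportion of $[0,t]$ covered by the ranges $(s_{k-1},2s_k]$ of one color peaks at the right ends $t=2b^k$, where it is at most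
$$\frac{(2b^k-b^{k-1})(1+b^{-r}+b^{-2r}+\cdots)}{2b^k}=F(b),\qquad F(b):=\frac{1-\frac1{2b}}{1-b^{-r}} .$$
Long blocks are bad, since $F(b)\to1$ as $b\to\infty$; short blocks are bad, since the ranges of one color then overlap and cover everything. We shall see in Lemma~\ref{lem:F} that $F$ is minimized at the unique root $b_0>1$ of
$$P(b)=b^r-2rb+r-1,$$
and that the minimum is
\begin{equation}\label{eq:kappa}
\kappa:=F(b_0)=\Big(1-\frac1{2b_0}\Big)\Big(1+\frac1{2rb_0-r}\Big)=1-\frac{r-1}{2rb_0}.
\end{equation}
The natural guess is $c_r=\kappa$. For two colors the value is known: $c_2=(2+\sqrt3)/4$, which is \eqref{eq:kappa} with $r=2$ and $b_0=2+\sqrt3$. The problem, posed by Conlon, Fox and Pham \cite{CFP}, is to decide whether $c_r$ is given by \eqref{eq:kappa} for every $r\ge3$. We prove that it is, by an argument that covers $r=2$ as well. Throughout, $r\ge2$ is fixed and $M=(8r)!$.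

\begin{theorem}\label{thm:value}
For every $r\ge2$ we have $c_r=\kappa$, and the minimum is attained. Moreover, if $A_1,\dots,A_r$ are sets of positive integers, not necessarily disjoint, whose union contains all sufficiently large $n\equiv1\pmod M$, then $\max_i\bar d_\ell(\Sigma(A_i))\ge\kappa$.
\end{theorem}

For a sequence $0<s_0<s_1<\cdots$ and $1\le i\le r$ put
$$I_i=\bigcup_{k\ge1,\ k\equiv i\ (\mathrm{mod}\ r)}\{n:s_{k-1}<\log n\le s_k\},\qquad J_i=\bigcup_{k\ge1,\ k\equiv i\ (\mathrm{mod}\ r)}\{n:s_{k-1}<\log n\le 2s_k\}.$$
A \emph{block partition} for $(s_k)$ is a partition in which $A_i$ consists of $I_i$ together with some of the integers $n$ with $\log n\le s_0$, these being distributed arbitrarily.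

\begin{theorem}\label{thm:structure}
Let $A_1,\dots,A_r$ be sets of positive integers whose union contains all sufficiently large $n\equiv1\pmod M$, and suppose that $\max_i\bar d_\ell(\Sigma(A_i))=\kappa$. After renaming the colors there is a sequence $0<s_0<s_1<\cdots$ with $s_{k+1}/s_k\to b_0$ such that
\begin{itemize}
\item[(i)] $\Sigma(A_i)\,\triangle\,J_i$ has logarithmic density $0$ for each $i$;
\item[(ii)] $A_i\cap I_j$ has logarithmic density $0$ for $i\ne j$; hence, if the $A_i$ partition $\mathbb N$, each $A_i\,\triangle\,I_i$ has logarithmic density $0$.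
\end{itemize}
Conversely, for every sequence $0<s_0<s_1<\cdots$ with $s_{k+1}/s_k\to b_0$, every block partition for $(s_k)$ satisfies $\max_i\bar d_\ell(\Sigma(A_i))=\kappa$.
\end{theorem}

In particular the minimum is attained by the cyclic coloring of the intervals $(e^{b_0^{k-1}},e^{b_0^k}]$. The last assertion of (ii) does need a partition. The sets $A_i=\{n\in I_i:n\equiv1\pmod M\}$ satisfy the hypothesis of Theorem~\ref{thm:value} and have $\Sigma(A_i)\subseteq\Sigma(I_i)$, so they are extremal when $s_{k+1}/s_k\to b_0$, while $I_i\setminus A_i$ contains all multiples of $M$ in $I_i$ and has positive upper logarithmic density by Lemma~\ref{lem:weight}(b).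

Section~\ref{sec:model} shows the mechanism of the lower bound for two alternating colors. After the preliminaries of Section~\ref{sec:prelim}, Section~\ref{sec:upper} treats block partitions. Sections~\ref{sec:dense} and~\ref{sec:reduction} remove the arithmetic from the problem, Section~\ref{sec:lower} proves the lower bound, and Section~\ref{sec:extremal} analyzes the case of equality.

\section{Two alternating colors}\label{sec:model}

Why should geometric growth of the block ends be optimal? The reason is visible in a model with $r=2$. Let $0=q_0<q_1<\cdots$ be block ends on a logarithmic scale, with alternating colors and $2q_k\le q_{k+1}$, so that the ranges $(q_{k-1},2q_k]$ of one color are disjoint. Suppose that sums fill these ranges and that each color occupies at most a proportion $c<1$ of $[0,t]$ for all large $t$. Testing the color of block $n$ at $t=2q_n$ gives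
\begin{equation}\label{eq:model}
\sum_{k\le n,\ k\equiv n\ (\mathrm{mod}\ 2)}(2q_k-q_{k-1})\le 2c\,q_n\qquad(n\text{ large}).
\end{equation}
We claim that this forces $c\ge(2+\sqrt3)/4$.

One such inequality says little, because the subtracted terms $q_{k-1}$ are ends of blocks of the other color: making them large helps the color of $n$, and the cost appears only in the inequality for the other color. So we add \eqref{eq:model} for $n$ and for $n-1$. Every $k\le n$ then occurs exactly once, and with $S_n=q_1+\dots+q_n$ we get
$$2S_n-S_{n-1}\le2c\,(q_n+q_{n-1})=2c\,(S_n-S_{n-2}).$$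
This is a recursive inequality for the single sequence $S_n$. In terms of the ratios $x_n=S_n/S_{n-1}>1$ it reads
$$(2-2c)\,x_n\le1-\frac{2c}{x_{n-1}} .$$
Hence $1<x_n\le1/(2-2c)$, which shows that $c>\frac12$ and that $x=\limsup x_n$ is finite. The right-hand side increases with $x_{n-1}$, so $(2-2c)x\le1-2c/x$, that is,
$$(2-2c)x^2-x+2c\le0 .$$
A quadratic with positive leading coefficient takes a nonpositive value only if its discriminant is nonnegative. Here this means $1-16c(1-c)\ge0$, or $(4c-2)^2\ge3$, and with $c>\frac12$ we obtain $c\ge(2+\sqrt3)/4$. At equality the quadratic has the double root $x=\frac1{4(1-c)}=2+\sqrt3=b_0$.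

Three things separate the model from Theorem~\ref{thm:value}. An arbitrary color class need not contain intervals, and we must show that its sums fill a range of the form $[m,2m]$ all the same. An arbitrary coloring has no blocks, and we must extract a sequence that plays the role of $(q_k)$. Finally, the colors need not come in cyclic order.

\section{The function $F$ and the logarithmic scale}\label{sec:prelim}

\begin{lemma}\label{lem:F}
The polynomial $P$ has a unique root $b_0>1$. The function $F$ is strictly decreasing on $(1,b_0]$ and strictly increasing on $[b_0,\infty)$, so $F(b)>\kappa=F(b_0)$ for $b>1$, $b\ne b_0$. The identities \eqref{eq:kappa} hold, $\frac12<\kappa<1$, and $b_0^{r-1}>3$.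
\end{lemma}

\begin{proof}
We have $P(1)=-r<0$ and $P(b)\to\infty$, so $P$ has a smallest root $b_0>1$, and $P<0$ on $[1,b_0)$. For $b>b_0$ write $b_0=\lambda+(1-\lambda)b$ with $0<\lambda<1$; convexity of $P$ on $[1,\infty)$ gives $0\le\lambda P(1)+(1-\lambda)P(b)$, so $P(b)>0$. From $F(b)=\frac{(2b-1)b^{r-1}}{2(b^r-1)}$ we get
$$\frac{F'(b)}{F(b)}=\frac2{2b-1}+\frac{r-1}b-\frac{rb^{r-1}}{b^r-1}.$$
Multiplying by $b(2b-1)(b^r-1)>0$ turns the right-hand side into
$$2b(b^r-1)+(r-1)(2b-1)(b^r-1)-r(2b-1)b^r .$$
The coefficient of $b^{r+1}$ is $2+2(r-1)-2r=0$, that of $b^r$ is $-(r-1)+r=1$, that of $b$ is $-2-2(r-1)=-2r$, and the constant term is $r-1$. So the expression equals $P(b)$, and $F'$ has the sign of $P$.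

The equation $P(b_0)=0$ says $b_0^r-1=r(2b_0-1)$. Therefore
$$F(b_0)=\frac{2b_0-1}{2b_0}\Big(1+\frac1{b_0^r-1}\Big)=\frac{2b_0-1}{2b_0}\Big(1+\frac1{r(2b_0-1)}\Big)=1-\frac1{2b_0}+\frac1{2rb_0},$$
which is \eqref{eq:kappa}, and $0<\frac{r-1}{2rb_0}<\frac12$. Dividing $P(b_0)=0$ by $b_0$ gives $b_0^{r-1}=2r-\frac{r-1}{b_0}>r+1\ge3$.
\end{proof}

The last identity also gives $b_0<(2r)^{1/(r-1)}$, so $b_0\to1$ and $\kappa\to\frac12$ as $r\to\infty$: no number of colors undoes the doubling from $s_k$ to $2s_k$.

Since we shall work with dyadic intervals, we use the scale $\log_2n$ from now on. The \emph{weight} of a finite set $Q$ of positive integers is $\frac1{\log2}\sum_{n\in Q}\frac1n$. For any set $Q$ of integers, $w(Q;t)$ is the weight of $Q\cap[1,2^t]$, so that $d_\ell(Q;2^t)=w(Q;t)/t$. For $V\subseteq[0,\infty)$ put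
$$\langle V\rangle=\{n\in\mathbb N:\log_2n\in V\},$$
and let $|V|$ be the Lebesgue measure of $V$. Weight is length, up to a bounded error per interval.

\begin{lemma}\label{lem:weight}
Let $0\le u\le v$.
\begin{itemize}
\item[(a)] The weight of $\langle[u,v]\rangle$ lies between $v-u-1$ and $v-u+2$.
\item[(b)] If $h\le2^u$ is a positive integer, then the elements of $\langle(u,v]\rangle$ in any given residue class modulo $h$ have weight at least $(v-u-1)/h$.
\end{itemize}
\end{lemma}

\begin{proof}
Put $y=2^u$, $z=2^v$. For (b), every real $x\in[y+h,z]$ lies in $[n,n+h)$ for some $n$ of the class, and this $n$ satisfies $y<n\le z$. As $\frac1n\ge\frac1h\int_n^{n+h}\frac{dx}x$, the sum of $1/n$ over the class in $(y,z]$ is at least $\frac1h\log\frac z{y+h}\ge\frac1h\log\frac z{2y}$; divide by $\log2$. The lower bound in (a) is the case $h=1$. For the upper bound, if $n_1$ is the least integer in $[y,z]$, the sum is at most $\frac1{n_1}+\int_{n_1}^z\frac{dx}x\le1+\log\frac zy$, and $1/\log2<2$.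
\end{proof}

The next lemma is the computation that produced $F$, for sequences that are only asymptotically geometric.

\begin{lemma}\label{lem:geom}
Let $0<q_0<q_1<\cdots$ with $q_{k+1}/q_k\to b>1$. Then $O(\log t)$ indices $k$ have $q_k\le t$, the sum of these $q_k$ is $O(t)$, and
$$\sum_{1\le k\le n,\ k\equiv n\ (\mathrm{mod}\ r)}(2q_k-q_{k-1})=(2F(b)+o(1))\,q_n\qquad(n\to\infty).$$
\end{lemma}

\begin{proof}
Fix $\rho\in(1,b)$ and $k_0$ with $q_{k+1}\ge\rho q_k$ for $k\ge k_0$. Then $q_{n-j}/q_n\le\rho^{k_0-j}$ for $0\le j\le n$, which gives the first two assertions. For fixed $j$ we have $q_{n-j}/q_n\to b^{-j}$. By dominated convergence for series, the sum divided by $q_n$ tends to $\sum_{l\ge0}(2b^{-lr}-b^{-lr-1})=(2-\frac1b)/(1-b^{-r})=2F(b)$.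
\end{proof}

\section{Block partitions}\label{sec:upper}

\begin{proposition}\label{prop:upper}
Let $b>1$, let $0<s_0<s_1<\cdots$ with $s_{k+1}/s_k\to b$, and let $A_1,\dots,A_r$ be a block partition for $(s_k)$. Then $\bar d_\ell(\Sigma(A_i))\le F(b)$ for every $i$.
\end{proposition}

\begin{proof}
Every set has upper logarithmic density at most $1$ by Lemma~\ref{lem:weight}(a), so we may assume $F(b)<1$. Only finitely many sums use no term greater than $e^{s_0}$. Any other element of $\Sigma(A_i)$ has a representation whose largest term lies in a block $k\equiv i\pmod r$; it exceeds $e^{s_{k-1}}$ and, with $N=\lfloor e^{s_k}\rfloor$, is at most $N(N+1)/2\le N^2\le e^{2s_k}$. So $\Sigma(A_i)$ is contained in $J_i$ together with a finite set.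

Put $q_k=s_k/\log2$, so that $J_i=\langle\bigcup_{k\equiv i}(q_{k-1},2q_k]\rangle$. For large $t$ let $k\equiv i\pmod r$ be the index with $q_{k-1}\le t<q_{k+r-1}$. The intervals with index greater than $k$ lie to the right of $t$, and the interval with index $k$ is cut off at $\min(t,2q_k)$. By Lemmas~\ref{lem:weight}(a) and~\ref{lem:geom}, and because $k=O(\log q_k)$,
$$w(\Sigma(A_i);t)\le\sum_{j\le k,\ j\equiv i}(2q_j-q_{j-1})-2q_k+\min(t,2q_k)+O(k)=\min(t,2q_k)-(2-2F(b))q_k+o(q_k).$$
The error is $o(t)$, since $q_k/t\le q_k/q_{k-1}$ is bounded. If $t\le2q_k$, then $q_k\ge t/2$ and $2-2F(b)>0$, so the bound is at most $t-(1-F(b))t+o(t)$. If $t>2q_k$, it equals $2F(b)q_k+o(t)\le F(b)t+o(t)$. In both cases $w(\Sigma(A_i);t)/t\le F(b)+o(1)$.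
\end{proof}

With $b=b_0$ this is the upper bound in Theorem~\ref{thm:value} and one half of the converse in Theorem~\ref{thm:structure}.

\section{Subset sums of a dense subset of $(X,2X]$}\label{sec:dense}

The nonzero subset sums of a set $B\subseteq(X,2X]$ lie between $X$ and $2X(X+1)$. We show that a set of positive density fills essentially this whole range, with one obstruction: if $B$ consists of multiples of $h$, so does $\Sigma(B)$. The lemma produces a bounded modulus $h$, fills one residue class modulo $h$ in general, and fills all classes when the elements of $B$ are coprime to $h$.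

\begin{lemma}\label{lem:dense}
Let $0<\delta\le1$ and $H=4/\delta$. There are $X_0$, $C\ge1$ and $\theta\in(0,1)$, depending only on $\delta$, with the following property. If $X\ge X_0$ and $B\subseteq(X,2X]$ is a set of integers with $|B|\ge\delta X$, then there is a positive integer $h\le H$, a difference of two elements of $B$, such that
\begin{itemize}
\item[(a)] for some $\alpha$, the set $\Sigma(B)$ contains every integer $n\equiv\alpha\pmod h$ in $[CX\log X,\theta X^2]$;
\item[(b)] if all elements of $B$ are coprime to $h$, then $\Sigma(B)$ contains every integer in $[CX\log X,\theta X^2]$.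
\end{itemize}
\end{lemma}

The difficulty is that all elements have size about $X$, so adding one is a coarse move. We use three disjoint parts of $B$ for three scales. A large part moves through the range in steps of size less than $X$. A family of $O(\log X)$ pairs fills the gaps between the steps by multiples of $h$: choosing one element from each pair turns the small differences within the pairs into summands. A set of $h-1$ elements adjusts the residue.

\begin{proof}
``Large'' means large in terms of $\delta$.

\emph{The modulus.} List $B$ in increasing order and pair the first element with the second, the third with the fourth, and so on. This gives at least $(\delta X-1)/2$ disjoint pairs whose differences add up to less than $X$, so fewer than $\delta X/4$ of them have difference greater than $4/\delta$. The remaining pairs, at least $\delta X/4-\frac12$ in number, have at most $4/\delta$ possible differences. Hence for some $h\le H$ at least $(\delta X/4-\frac12)\delta/4\ge\delta^2X/32$ disjoint pairs have difference exactly $h$, once $X\ge4/\delta$.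

\emph{A progression of length $X$.} We choose disjoint pairs $a_j<a_j'$ in $B$ whose differences $d_j=a_j'-a_j$ are multiples of $h$, and write $D$ for the current sum of the $d_j$. Pairs of difference $h$ alone would be too few to be sure of reaching $D\ge X$ and would cost too much at the lower end of the range, so we let $d_j$ grow in proportion to $D$. Put
$$\ell_0=\frac{8H}\delta,\qquad L=\lceil\ell_0\rceil+\Big\lceil\frac{\log X}{\log(1+\delta/8)}\Big\rceil ;$$
for large $X$ we have $L\le C_1\log X$ with $C_1=C_1(\delta)$, and $2L\le\delta X/4$. First take $\lceil\ell_0/h\rceil$ pairs of difference $h$, which are available for large $X$; now $D\ge\ell_0$. Then, as long as $D<X$, add a pair as follows. Assume that at most $L$ pairs have been chosen so far, so that at least $\delta X/2$ elements are unused. Cover $(X,2X]$ by $\lceil X/D\rceil\le2X/D$ half-open intervals of length $D$. One of them contains at least $\delta D/4$ unused elements, and $u\ge\delta D/(4h)$ of these lie in one class modulo $h$; here $u\ge\delta\ell_0/(4H)=2$, which is the purpose of the first phase. The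 smallest and the largest of these $u$ elements form the new pair. Its difference $d$ is a multiple of $h$ with
$$\delta D/8\le uh/2\le(u-1)h\le d<D .$$
Each such step multiplies $D$ by at least $1+\delta/8$, starting from $D\ge1$. So $D\ge X$ is reached before the total number of pairs exceeds $L$, and the assumption holds at every step.

Each $d_j$ is a multiple of $h$ with $d_j\le h+\sum_{i<j}d_i$. If the subset sums of $d_1,\dots,d_{j-1}$ are all multiples of $h$ from $0$ to $D'=\sum_{i<j}d_i$, then with $d_j$ we obtain also those from $d_j$ to $d_j+D'$, leaving no gap. By induction the subset sums of the $d_j$ are $0,h,2h,\dots,D$. Let $\alpha=\sum_ja_j\le2XL$. Choosing one element from each pair, we obtain every number in $\alpha+\{0,h,\dots,D\}$, with $D\ge X$.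

\emph{Coarse steps.} Set aside a set $R$ of $h-1$ unused elements. At least $\frac34\delta X-H\ge\delta X/2$ elements remain for large $X$, so among them there are $e_1<\dots<e_N$ in one class modulo $h$ with $N\ge\delta X/(2H)=\lambda X$, where $\lambda=\delta^2/8$. For $1\le k\le N/2$ let $\mu_k=e_1+\dots+e_k$ and $\nu_k=e_{N-k+1}+\dots+e_N$. Since $e_{N-k+j}-e_j\ge N-k\ge N/2$,
$$\nu_k-\mu_k\ge kN/2\ge k\lambda X/2 .$$
Replace $e_j$ by $e_{N-k+j}$ for $j=k,k-1,\dots,1$, one at a time; the new elements are not among $e_1,\dots,e_k$ because $k\le N/2$. This gives an increasing chain of sums of $k$ distinct $e$'s from $\mu_k$ to $\nu_k$ with steps less than $X$. So for every $y\in[\mu_k,\nu_k]$ some member $z$ of the chain satisfies $0\le y-z<X\le D$. If $h\mid k$, then $h\mid z$, because $z$ is a sum of $k$ numbers congruent to each other modulo $h$.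

\emph{Part (a).} Let $h\mid k$ and let $n\equiv\alpha\pmod h$ lie in $[\alpha+\mu_k,\alpha+\nu_k]$. With $y=n-\alpha$ and $z$ as above, $y-z$ is a multiple of $h$ in $[0,D]$, and $n=(\alpha+(y-z))+z\in\Sigma(B\setminus R)$. For $k\ge k_0:=\lceil4H/\lambda\rceil$ we have $\mu_{k+h}\le\mu_k+2Xh\le\mu_k+k\lambda X/2\le\nu_k$, so the intervals for $k$ and $k+h$ overlap. Let $k_1\le k_0+H$ be the least multiple of $h$ that is at least $k_0$, and $k_2\ge N/2-H$ the greatest multiple of $h$ that is at most $N/2$; for large $X$ we have $k_1\le k_2$. Then $\Sigma(B\setminus R)$ contains every $n\equiv\alpha\pmod h$ in $[Y,Z]$, where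
$$Y=\alpha+\mu_{k_1}\le2XL+2X(k_0+H),\qquad Z=\alpha+\nu_{k_2}\ge X(\lambda X/2-H)\ge\lambda X^2/4 .$$
Choose $\theta=\lambda/4$ and $C\ge1$ with $Y+2XH\le CX\log X$. This proves (a).

\emph{Part (b).} We claim that $\Sigma(R)$ meets every class modulo $h$. Let $\mathcal S_j\subseteq\mathbb Z/h\mathbb Z$ be the set of residues of subset sums of the first $j$ elements of $R$, and let $a$ be the next element, so $\mathcal S_{j+1}=\mathcal S_j\cup(\mathcal S_j+a)$. If $\mathcal S_{j+1}=\mathcal S_j$, then $\mathcal S_j$ is closed under adding $a$; as $a$ is coprime to $h$, it generates $\mathbb Z/h\mathbb Z$, and $\mathcal S_j$ is the whole group. Hence $|\mathcal S_j|\ge\min(h,j+1)$, and $\mathcal S_{h-1}=\mathbb Z/h\mathbb Z$. Now let $n$ be an integer in $[Y+2XH,Z]$ and choose $\rho\in\Sigma(R)\subseteq[0,2XH]$ with $\rho\equiv n-\alpha\pmod h$. Then $n-\rho\in[Y,Z]$ is congruent to $\alpha$, so $n-\rho\in\Sigma(B\setminus R)$ and $n\in\Sigma(B)$.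
\end{proof}

We apply the lemma with $X=2^m$, $m\ge2$ an integer. Since $\log_2(CX\log X)\le m+(1+\log_2C)\log_2m$ and $\log_2(\theta X^2)=2m-\log_2(1/\theta)$, there is $\gamma=\gamma(\delta)\ge1$ such that
\begin{equation}\label{eq:range}
\langle[m+\gamma\log_2m,\ 2m-\gamma]\rangle\subseteq[CX\log X,\theta X^2].
\end{equation}

\section{From colored integers to colored exponents}\label{sec:reduction}

From now on $A_1,\dots,A_r$ are sets whose union contains all large $n\equiv1\pmod M$. In each dyadic interval some color is dense, but the densest color may consist of even numbers, and then part (a) of Lemma~\ref{lem:dense} loses a constant factor. We need part (b), whose hypothesis involves a modulus $h$ that is known only after $B$ has been chosen. The remedy is to look only at integers congruent to $1$ modulo $M$. This makes $h$ a multiple of $M$ and lowers the density by a factor of order $M$, so the quotient $h/M$ has a bound that does not depend on $M$, and $M$ can be chosen to absorb it.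

\begin{proposition}\label{prop:chi}
There are $\gamma\ge1$, an integer $m_0\ge2$ and a map $\chi:\{m_0,m_0+1,\dots\}\to\{1,\dots,r\}$ such that $\langle[m+\gamma\log_2m,\,2m-\gamma]\rangle\subseteq\Sigma(A_{\chi(m)})$ for all integers $m\ge m_0$.
\end{proposition}

\begin{proof}
Let $\delta=1/(2rM)$, let $m$ be large and $X=2^m$. At least $X/M-1\ge X/(2M)$ integers in $(X,2X]$ are congruent to $1$ modulo $M$, and each lies in some $A_i$. So some color $\chi(m)$ contains a set $B$ of at least $\delta X$ of them. The modulus $h$ of Lemma~\ref{lem:dense} is a difference of elements of $B$, so $h=gM$, and $h\le4/\delta=8rM$ gives $g\le8r$. Thus $g$ divides $M=(8r)!$. The elements of $B$ are coprime to $M$, hence to $g$ and to $h$. Lemma~\ref{lem:dense}(b) and \eqref{eq:range} finish the proof.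
\end{proof}

This is the only use of the covering hypothesis. Some condition on the residue class is necessary: if the $A_i$ cover only the even numbers, as when all $A_i$ equal $2\mathbb N$, the densities are $\frac12<\kappa$.

\begin{remark}\label{rem:natural}
Some color $i$ equals $\chi(m)$ for infinitely many $m$. For these $m$ the set $\Sigma(A_i)$ contains all integers in $[2^mm^\gamma,x]$ with $x=2^{2m-\gamma}$, and $2^mm^\gamma=o(x)$. So $\Sigma(A_i)$ has upper natural density $1$.
\end{remark}

The coloring $\chi$ of the exponents carries all the information needed for the lower bound. Put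
$$T_i=\{m\ge m_0:\chi(m)=i\},\qquad U_i=\bigcup_{m\in T_i}[m,2m]\subseteq\mathbb R,\qquad f_i(t)=|U_i\cap[0,t]| .$$
Proposition~\ref{prop:chi} misses a piece of length about $\gamma\log_2m$ of each $[m,2m]$, and these losses, summed over all $m\le t$, would exceed $t$. But few of the intervals already cover $U_i$.

\begin{lemma}\label{lem:fill}
We have $w(\langle U_i\rangle\setminus\Sigma(A_i);t)=O(\log^2t)$. If $W\subseteq U_i$ is a union of disjoint closed intervals, of which $O(\log t)$ meet $[0,t]$, then
$$w(\Sigma(A_i)\cap\langle W\rangle;t)\ge|W\cap[0,t]|-O(\log^2t).$$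
This applies to $W=U_i$, and so $\limsup_{t\to\infty}f_i(t)/t\le\bar d_\ell(\Sigma(A_i))$.
\end{lemma}

\begin{proof}
For each window $(2^j,2^{j+1}]$, $j\ge0$, that meets $T_i$, let $a\le a'$ be the least and the greatest element of $T_i$ in it. Then $a'\le2^{j+1}<2a$, so $[a,2a]\cup[a',2a']=[a,2a']$, and this interval contains $[m,2m]$ for every $m\in T_i$ in the window. Let $G\subseteq T_i$ be the set of all these $a$ and $a'$. Then $U_i=\bigcup_{m\in G}[m,2m]$, and $G$ has $O(\log t)$ elements up to $t$. If $n\le2^t$ lies in $\langle U_i\rangle\setminus\Sigma(A_i)$, then by Proposition~\ref{prop:chi} there is $m\in G$, $m\le t$, with $\log_2n\in[m,m+\gamma\log_2m]\cup[2m-\gamma,2m]$. By Lemma~\ref{lem:weight}(a) these $n$ have weight $O(\log t)$ for each $m$, which proves the first assertion. The same lemma gives $w(\langle W\rangle;t)\ge|W\cap[0,t]|-O(\log t)$, and the second assertion follows. Finally $U_i\cap[0,t]$ is a union of $O(\log t)$ closed intervals, so it has $O(\log t)$ components.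
\end{proof}

\section{The lower bound}\label{sec:lower}

Let $c=\max_i\bar d_\ell(\Sigma(A_i))$. We must show $c\ge\kappa$, and since $\kappa<1$ we may assume $c<1$. Put
$$\omega(t)=\sup_{0\le s\le t}\ \max_i\ \max(f_i(s)-cs,\,0).$$
Then $\omega$ is nondecreasing and $f_i(t)\le ct+\omega(t)$. Also $\omega(t)=o(t)$: given $\eta>0$, Lemma~\ref{lem:fill} provides $t_0$ with $f_i(s)-cs\le\eta s$ for $s\ge t_0$, and $f_i(s)\le s$, so $\omega(t)\le t_0+\eta t$.

\subsection*{Selecting components}
In the model, the ranges of one color were disjoint and each began where the previous block ended. The intervals $[m,2m]$, $m\in T_i$, overlap heavily, but the connected components of $U_i$ are disjoint, and they have the right shape. An unbounded component would give $f_i(t)\ge t-O(1)$, contrary to $c<1$. A bounded component is the union of the finitely many intervals $[m,2m]$, $m\in T_i$, that it contains. So it has the form $[p,2q]$, where $p$ and $q$ are the least and the greatest element of $T_i$ in it. The number $q$ is the end of a block in the sense that matters: the exponent $q+1$ has a color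 different from $i$, for $q+1\le2q$ lies in the component. We follow the chain that this suggests.

Put $q_0=m_0-1\ge1$. Given $q_{k-1}$, let $\sigma(k)=\chi(q_{k-1}+1)$, and let $[p_k,2q_k]$ be the component of $U_{\sigma(k)}$ that contains the point $q_{k-1}+1\in T_{\sigma(k)}$. Then
\begin{equation}\label{eq:chain}
p_k\le q_{k-1}+1\le q_k .
\end{equation}
The sequence $(q_k)$ is strictly increasing, so chosen components of the same color are distinct, hence disjoint, and appear from left to right:
\begin{equation}\label{eq:disjoint}
1\le k<k',\ \sigma(k)=\sigma(k')\quad\Longrightarrow\quad p_{k'}>2q_k .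
\end{equation}
Among the indices $n,\dots,n+r$ two have the same color, say $k<k'$, and then $q_{n+r}\ge p_{k'}>2q_k\ge2q_n$. Thus $q_n$ grows exponentially and $n=o(q_n)$.

\subsection*{The recursive inequality}
Let $S_n=q_1+\dots+q_n$, $S_0=0$, and $n\ge r$. We test each color at the right end of its last chosen component. Let $K(n)$ be the set of indices $k\le n$ with $\sigma(j)\ne\sigma(k)$ for $k<j\le n$; it contains exactly one index for each color that occurs among $\sigma(1),\dots,\sigma(n)$. For $k\in K(n)$ and $i=\sigma(k)$, the chosen components of color $i$ with index at most $n$ are disjoint subsets of $U_i\cap[0,2q_k]$. By \eqref{eq:chain},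
$$\sum_{j\le n,\ \sigma(j)=i}(2q_j-q_{j-1}-1)\le\sum_{j\le n,\ \sigma(j)=i}(2q_j-p_j)\le f_i(2q_k)\le2cq_k+\omega(2q_n).$$
Summing over the colors, so that every $j\le n$ occurs once, we get
\begin{equation}\label{eq:sum}
2S_n-S_{n-1}\le2c\sum_{k\in K(n)}q_k+E_n,\qquad E_n:=q_0+n+r\,\omega(2q_n)=o(q_n).
\end{equation}
The order of the colors is dealt with in one line. The set $K(n)$ consists of at most $r$ indices not exceeding $n$, and $(q_k)$ is increasing, so $\sum_{k\in K(n)}q_k\le q_n+\dots+q_{n-r+1}=S_n-S_{n-r}$. The cyclic order is thus the case in which \eqref{eq:sum} is weakest, and in all cases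
\begin{equation}\label{eq:rec}
(2-2c)S_n\le S_{n-1}-2c\,S_{n-r}+E_n .
\end{equation}

\subsection*{Ratios}
Let $x_n=S_n/S_{n-1}>1$ for $n\ge2$. Since $E_n=o(S_n)$, \eqref{eq:rec} gives $(2-2c-o(1))x_n\le1$. As $c<1$, the sequence $(x_n)$ is bounded, and so $E_n/S_{n-1}=x_nE_n/S_n\to0$. Dividing \eqref{eq:rec} by $S_{n-1}=x_{n-1}\cdots x_{n-r+1}S_{n-r}$ we obtain
\begin{equation}\label{eq:ratio}
(2-2c)\,x_n\le1-\frac{2c}{x_{n-1}x_{n-2}\cdots x_{n-r+1}}+o(1).
\end{equation}
Let $x^*=\limsup x_n\in[1,\infty)$. The product in \eqref{eq:ratio} has $r-1$ factors, each at most $x^*+o(1)$, so $(2-2c)x_n\le1-2c(x^*)^{1-r}+o(1)$. Taking the upper limit and rearranging,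
\begin{equation}\label{eq:final}
2x^*-1\le2c\,\big(x^*-(x^*)^{1-r}\big).
\end{equation}
For $x^*=1$ this reads $1\le0$, so $x^*>1$. Since $F(x)=\frac{2x-1}{2(x-x^{1-r})}$, inequality \eqref{eq:final} says $c\ge F(x^*)$, and $F(x^*)\ge\kappa$ by Lemma~\ref{lem:F}.

This is the lower bound in Theorem~\ref{thm:value}. It applies to every partition of $\mathbb N$, and by Proposition~\ref{prop:upper} every block partition with $s_{k+1}/s_k\to b_0$ attains it. Theorem~\ref{thm:value} and the converse part of Theorem~\ref{thm:structure} are proved. \qed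

\section{The case of equality}\label{sec:extremal}

Now assume $c=\kappa$ and write $b=b_0$. All of Section~\ref{sec:lower} applies, as $\kappa<1$. From \eqref{eq:final} we get $F(x^*)\le\kappa$, so $x^*=b$ by Lemma~\ref{lem:F}. We show in turn that the ratios converge, that the colors are cyclic, and that $\Sigma(A_i)$ and then $A_i$ have no room outside the expected places.

\subsection*{Step 1: $x_n\to b$}
The upper limit alone allows occasional small ratios. To see why these cannot occur, note that the recurrence behind \eqref{eq:rec} has characteristic polynomial $(2-2c)x^r-x^{r-1}+2c=2(x^r-1)(F(x)-c)$. For $c=\kappa$ it has a double root at $b$ and is positive at all other $x\ge1$, so ratios that fall below $b$ meet no further equilibrium and are pushed below $1$. Precisely, let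
$$g(u)=\frac{1-2\kappa u^{1-r}}{2-2\kappa},$$
a continuous increasing function on $[1,\infty)$. For $u>1$ the inequality $g(u)\le u$ is equivalent to $2\kappa(u-u^{1-r})\le2u-1$, that is, to $\kappa\le F(u)$, with equality only for $u=b$. Also $(2-2\kappa)(g(1)-1)=-1<0$. Hence $g(b)=b$ and $g(u)<u$ for $1\le u<b$.

Suppose $x_n\not\to b$. Then $\liminf x_n<b$, and as $(x_n)$ is bounded, a diagonal argument gives $n_l\to\infty$ such that $z_j=\lim_lx_{n_l+j}$ exists for every $j\in\mathbb Z$ and $z_0<b$. We have $1\le z_j\le b$, and \eqref{eq:ratio} gives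
$$(2-2\kappa)z_j\le1-\frac{2\kappa}{z_{j-1}\cdots z_{j-r+1}}\qquad(j\in\mathbb Z).$$
If $z_{j-1}<b$, the product is less than $b^{r-1}$ and $z_j<g(b)=b$. So $z_j<b$ for all $j\ge0$. Let $y_j=\max(z_j,z_{j-1},\dots,z_{j-r+2})$ be the maximum of $r-1$ consecutive terms. For $j\ge r-2$ we have $1\le y_j<b$ and $z_{j+1}\le g(y_j)<y_j$, so $y_{j+1}\le y_j$, and $y_j$ decreases to a limit $y\in[1,b)$. Moreover $z_{j+l}\le g(y_{j+l-1})\le g(y_j)$ for $1\le l\le r-1$, that is, $y_{j+r-1}\le g(y_j)$. Letting $j\to\infty$ gives $y\le g(y)$, a contradiction.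

Since $q_n=S_{n-1}(x_n-1)$, it follows that
\begin{equation}\label{eq:limits}
\frac{q_{n+1}}{q_n}=\frac{x_n(x_{n+1}-1)}{x_n-1}\to b,\qquad\frac{S_{n-j}}{q_n}\to\frac{b^{1-j}}{b-1}\quad(j\ge0\text{ fixed}).
\end{equation}

\subsection*{Step 2: the colors are eventually cyclic}
The passage from \eqref{eq:sum} to \eqref{eq:rec} loses a fixed proportion of $q_n$ unless $K(n)=\{n-r+1,\dots,n\}$. Indeed, let $n>r$ and suppose that $K(n)$ is not this set. Then $K(n)$ has at most $r-1$ elements, or it has $r$ elements of which the least is at most $n-r$. In both cases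
$$\sum_{k\in K(n)}q_k\le q_n+\dots+q_{n-r+2}+q_{n-r}=S_n-S_{n-r}-(q_{n-r+1}-q_{n-r}).$$
If this happens for infinitely many $n$, insert it in \eqref{eq:sum}, divide by $q_n$ and let $n\to\infty$ along these $n$. By \eqref{eq:limits} and $2\kappa(b-b^{1-r})=2b-1$,
$$\frac{2b-1}{b-1}\le2\kappa\Big[\frac{b-b^{1-r}}{b-1}-(b^{1-r}-b^{-r})\Big]<\frac{2\kappa(b-b^{1-r})}{b-1}=\frac{2b-1}{b-1},$$
a contradiction. So for large $n$ the colors $\sigma(n-r+1),\dots,\sigma(n)$ are distinct, and each color occurs among them once. Comparing the windows $n,\dots,n+r-1$ and $n+1,\dots,n+r$, both of which contain each color once, gives $\sigma(n+r)=\sigma(n)$ for large $n$.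

Replace $p_k,q_k,\sigma(k)$ by $p_{N+k},q_{N+k},\sigma(N+k)$ for a large fixed $N$ and rename the colors, so that $\sigma(k)\equiv k\pmod r$ for all $k\ge1$. Properties \eqref{eq:chain}, \eqref{eq:disjoint} and $q_{k+1}/q_k\to b$ persist. Put $s_k=q_k\log2$; then $I_i=\langle\bigcup_{k\equiv i}(q_{k-1},q_k]\rangle$ and $J_i=\langle\bigcup_{k\equiv i}(q_{k-1},2q_k]\rangle$, with $k\ge1$ and congruences modulo $r$ here and below.

\subsection*{Step 3: proof of (i)}
The chosen components alone exhaust the density $\kappa$ that color $i$ is allowed. Let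
$$W_i=\bigcup_{k\equiv i}[q_{k-1}+1,\,2q_k].$$
By \eqref{eq:chain} and \eqref{eq:disjoint} these intervals lie in different components of $U_i$, so they are disjoint and $W_i\subseteq U_i$. For $n\equiv i$, Lemma~\ref{lem:geom} gives $|W_i\cap[0,2q_n]|\ge(2\kappa+o(1))q_n-n=(2\kappa+o(1))q_n$, and then Lemma~\ref{lem:fill} gives $w(\Sigma(A_i)\cap\langle W_i\rangle;2q_n)\ge(2\kappa-o(1))q_n$. On the other hand $\bar d_\ell(\Sigma(A_i))\le\kappa$ gives $w(\Sigma(A_i);2q_n)\le(2\kappa+o(1))q_n$. So the \emph{excess}
$$e_i(t)=w(\Sigma(A_i)\setminus\langle W_i\rangle;t)$$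
satisfies $e_i(2q_n)=o(q_n)$ for $n\equiv i$. For large $t$ let $n\equiv i$ be least with $t\le2q_n$. Then $q_{n-r}<t/2$, so $q_n=O(t)$, and as $e_i$ is nondecreasing,
\begin{equation}\label{eq:excess}
e_i(t)=o(t).
\end{equation}
Since $\langle W_i\rangle\subseteq J_i$,
$$\Sigma(A_i)\,\triangle\,J_i\subseteq\big(\Sigma(A_i)\setminus\langle W_i\rangle\big)\cup\big(\langle W_i\rangle\setminus\Sigma(A_i)\big)\cup\big(J_i\setminus\langle W_i\rangle\big).$$
Up to $2^t$, the first set has weight $o(t)$ by \eqref{eq:excess}, and the second has weight $O(\log^2t)$ by Lemma~\ref{lem:fill}. The third is contained in $\bigcup_{k\equiv i}\langle[q_{k-1},q_{k-1}+1]\rangle$ and has weight $O(\log t)$ by Lemmas~\ref{lem:weight}(a) and~\ref{lem:geom}. This proves (i).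

\subsection*{Step 4: proof of (ii)}
So far we have seen only the elements congruent to $1$ modulo $M$ that define $\chi$; now all of $A_i$ must be located. For $k\equiv i$ the blocks $k+1,\dots,k+r-1$ have the other colors and fill $(q_k,q_{k+r-1}]$, while $W_i$ does not meet the \emph{gap} $(2q_k,q_{k+r-1}]$: its intervals with index at most $k$ end at or before $2q_k$, and the others begin at or after $q_{k+r-1}+1$. If $A_i$ were dense in $(2^m,2^{m+1}]$ for an $m$ well inside $(q_k,q_{k+r-1}]$, its sums would spread over $[m,2m]$, which overlaps the gap. No coprimality is available here, so we use part (a) of Lemma~\ref{lem:dense}; the factor $1/h$ is harmless because \eqref{eq:excess} leaves no room for any positive proportion. Fix $i$, $0<\varepsilon<\frac12$ and $0<\eta\le1$.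

\medskip\noindent\emph{Claim.} For all large $k\equiv i$, every integer $m$ with $(1+\varepsilon)q_k\le m\le(1-\varepsilon)q_{k+r-1}$ satisfies $|A_i\cap(2^m,2^{m+1}]|<\eta2^m$.

\medskip
Suppose that $m$ violates the claim for some large $k$. By Lemma~\ref{lem:dense}(a) with $\delta=\eta$ and by \eqref{eq:range}, there are $h\le4/\eta$ and $\gamma'=\gamma(\eta)$ such that $\Sigma(A_i)$ contains all elements of $\langle[m+\gamma'\log_2m,2m-\gamma']\rangle$ in some class modulo $h$. Let
$$u=\max(m+\gamma'\log_2m,\ 2q_k),\qquad v=\min(2m-\gamma',\ q_{k+r-1}).$$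
The difference $v-u$ is one of four numbers, which for $k$ large in terms of $\varepsilon$ and $\eta$ satisfy
\begin{align*}
(2m-\gamma')-(m+\gamma'\log_2m)&\ge m/2\ge q_k/2,\\
(2m-\gamma')-2q_k&\ge2\varepsilon q_k-\gamma'\ge\varepsilon q_k,\\
q_{k+r-1}-(m+\gamma'\log_2m)&\ge\varepsilon q_{k+r-1}-\gamma'\log_2q_{k+r-1}\ge\varepsilon q_k/2,\\
q_{k+r-1}-2q_k&=(b^{r-1}-2+o(1))q_k\ge q_k/2 .
\end{align*}
The last line, the length of the gap, is where $b^{r-1}>3$ is used. So $v-u\ge\varepsilon q_k/2$. The interval $(u,v]$ lies in the gap, and Lemma~\ref{lem:weight}(b) gives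
$$e_i(q_{k+r-1})\ge\frac{v-u-1}h\ge\frac\eta4\Big(\frac{\varepsilon q_k}2-1\Big).$$
As $q_{k+r-1}=O(q_k)$, this contradicts \eqref{eq:excess} for large $k$. The claim is proved.

Let $Q=A_i\cap\bigcup_{j\ne i}I_j$. All but finitely many $n\in Q$ have $\log_2n\in(q_k,q_{k+r-1}]$ for some $k\equiv i$ that is large enough for the claim. Let $m$ be the integer with $m<\log_2n\le m+1$. There are three cases.
\begin{itemize}
\item $(1+\varepsilon)q_k\le m\le(1-\varepsilon)q_{k+r-1}$. By the claim, $(2^m,2^{m+1}]$ contains fewer than $\eta2^m$ elements of $A_i$, each greater than $2^m$, of total weight at most $\eta/\log2\le2\eta$. For $n\le2^t$ we have $0\le m<t$, so these $n$ contribute at most $2\eta(t+1)$.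
\item $m<(1+\varepsilon)q_k$. Then $\log_2n\in[q_k,(1+\varepsilon)q_k+1]$, and the integers in this range have weight at most $\varepsilon q_k+3$. For $n\le2^t$ we have $q_k\le t$.
\item $m>(1-\varepsilon)q_{k+r-1}$. Then $\log_2n\in[(1-\varepsilon)q_{k+r-1},q_{k+r-1}]$, with weight at most $\varepsilon q_{k+r-1}+2$. For $n\le2^t$ we have $q_{k+r-1}\le t/(1-\varepsilon)\le2t$.
\end{itemize}
By Lemma~\ref{lem:geom} the last two cases contribute at most $2\varepsilon\sum_{q_j\le2t}q_j+O(\log t)\le C_2\varepsilon t+O(\log t)$, where $C_2$ depends only on the sequence $(q_k)$. Hence $\bar d_\ell(Q)\le2\eta+C_2\varepsilon$, and since $\varepsilon$ and $\eta$ are arbitrary, $Q$ has logarithmic density $0$. This is the first assertion of (ii).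

Finally let the $A_i$ partition $\mathbb N$. The sets $I_j$ cover all but finitely many integers, so up to a finite set $A_i\setminus I_i\subseteq\bigcup_{j\ne i}(A_i\cap I_j)$, and $I_i\setminus A_i\subseteq\bigcup_{j\ne i}(A_j\cap I_i)$. A finite union of sets of logarithmic density $0$ has logarithmic density $0$. This completes the proof of Theorem~\ref{thm:structure}. \qed

\begin{thebibliography}{1}

\bibitem{CFP}
David Conlon, Jacob Fox, Huy Tuan Pham,
\emph{The upper logarithmic density of monochromatic subset sums},
arXiv:2105.15195 (2021).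

\end{thebibliography}
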